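\title{The stationary density of an SDE driven by fractional Brownian motion gains $1/H-1$ derivatives}

\begin{abstract}
We consider the equation $dX_t=b(X_t)\,dt+\sigma\,dB^H_t$ in $\mathbb{R}^d$, with a contractive Lipschitz drift, an invertible matrix $\sigma$ and a fractional Brownian motion of Hurst parameter $H$, and ask how much smoother than the drift the density of the stationary law is. For gradient diffusions driven by Brownian motion the gain is one derivative, and Bertin, Klutchnikoff, Panloup and Varvenne conjectured that this remains true for $H\neq1/2$. We show that the gain is $1/H-1$. For $b\in\mathcal{C}^{r+\alpha}$ put $s=\max(1,r+\alpha)+1/H-1$. The density is always H\"older smooth of every order below $s$, and of order $s$ if $s$ is not an integer; for a suitable lacunary gradient drift it is of order above $s$ on no open set. Thus the conjectured property holds for $H<1/2$, and for $H>1/2$ it holds exactly when $r=0$ and $\alpha\le1/H-1$.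
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equation and its stationary law}

Fix $d\ge1$ and $H\in(0,1)$. A $d$-dimensional two-sided fractional Brownian motion (fBm) with Hurst parameter $H$ is a continuous process $B=(B_t)_{t\in\mathbb{R}}$ with $B_0=0$ whose coordinates $B^1,\dots,B^d$ are independent centered Gaussian processes with $\mathbb{E}|B^k_t-B^k_u|^2=|t-u|^{2H}$. It is self-similar: $(B_{ct})_t$ has the law of $(c^HB_t)_t$ for $c>0$. For $H=1/2$ it is Brownian motion. We study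
\begin{equation}\label{eq:sde}
X_t=X_0+\int_0^tb(X_u)\,du+\sigma B_t,\qquad t\ge0,
\end{equation}
where $b:\mathbb{R}^d\to\mathbb{R}^d$ is continuous and $\sigma$ is a constant $d\times d$ matrix, under the following hypotheses.
\begin{itemize}
\item[$(\mathbf{H_1})$] There is $\kappa>0$ with $\langle b(x)-b(y),x-y\rangle\le-\kappa|x-y|^2$ for all $x,y\in\mathbb{R}^d$.
\item[$(\mathbf{H_2})$] There is $L>0$ with $|b(x)-b(y)|\le L|x-y|$ for all $x,y\in\mathbb{R}^d$.
\item[$(\mathbf{H_3})$] The matrix $\sigma$ is invertible.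
\end{itemize}
Under $(\mathbf{H_2})$ the equation is solved path by path, since $X-\sigma B$ satisfies an ordinary differential equation with a Lipschitz right-hand side. Under $(\mathbf{H_1})$ two solutions driven by the same noise satisfy $|X_t-X'_t|\le e^{-\kappa t}|X_0-X'_0|$, so the initial condition is forgotten.

For $H\ne1/2$ the future increments of $B$ are correlated with its past, and stationarity cannot be defined through $X_t$ alone. We use Hairer's notion \cite{Hairer}: the pair formed by $X_t$ and the past trajectory of the noise up to time $t$ is a Markov process on $\mathbb{R}^d\times\mathcal{W}$, where $\mathcal{W}$ is a space of noise pasts, and an \emph{invariant distribution} is a probability measure $\nu$ on $\mathbb{R}^d\times\mathcal{W}$ that is stationary for this Markov process. Equivalently, starting from $\nu$ yields a stationary solution $X$. The \emph{marginal invariant distribution}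
\[
\mu(dx)=\int_{\mathcal{W}}\nu(dx,dw)
\]
is the law of $X_t$ for this solution. It is known that an invariant distribution exists under $(\mathbf{H_1})$ and $(\mathbf{H_2})$, that it is unique under $(\mathbf{H_1})$--$(\mathbf{H_3})$, and that $\mu$ has a Lebesgue density if moreover $b$ is continuously differentiable. We take existence and uniqueness as given; the density will come out of Lemma~\ref{lem:density}.

For an integer $k\ge0$ and $\gamma\in(0,1]$, a function on an open subset of $\mathbb{R}^d$ is of class $\mathcal{C}^{k+\gamma}$ if it is $k$ times continuously differentiable and its partial derivatives of order $k$ are locally $\gamma$-H\"older continuous (locally Lipschitz if $\gamma=1$). We keep the roman $C^k$ for the usual class of $k$ times continuously differentiable functions. The classes decrease: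
\begin{equation}\label{eq:inclusion}
\mathcal{C}^{k+\gamma}\subset\mathcal{C}^{k'+\gamma'}\qquad\text{if }k+\gamma\ge k'+\gamma'.
\end{equation}
Indeed the inequality forces $k\ge k'$; if $k=k'$ then $\gamma\ge\gamma'$, and if $k>k'$ the derivatives of order $k'$ are $C^1$, hence locally Lipschitz.

\subsection{The question}

How much smoother than $b$ is the density of $\mu$? One case is explicit. For the gradient diffusion $dx_t=-\nabla U(x_t)\,dt+\sigma_0\,dW_t$, with $W$ a Brownian motion and $\sigma_0>0$ a number, the invariant density is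
\begin{equation}\label{eq:gibbs}
f(x)=\mathcal{Z}^{-1}\exp\big(-2U(x)/\sigma_0^2\big),
\end{equation}
with $\mathcal{Z}$ a normalizing constant: this function satisfies $\frac12\sigma_0^2\nabla f=bf$ with $b=-\nabla U$, so the probability flux vanishes. If $b$ is of class $\mathcal{C}^{r+\alpha}$, then $U$ and $f$ are of class $\mathcal{C}^{r+1+\alpha}$: the density gains one derivative. Bertin, Klutchnikoff, Panloup and Varvenne \cite{BKPV} conjecture that this property is still true in the fractional setting. In precise form: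
\begin{quote}
\emph{For every $d\ge1$, $H\in(0,1)\setminus\{1/2\}$, integer $r\ge0$ and $\alpha\in(0,1]$: whenever $b$ and $\sigma$ satisfy $(\mathbf{H_1})$--$(\mathbf{H_3})$ and $b$ is of class $\mathcal{C}^{r+\alpha}$, the measure $\mu$ has a density which, after modification on a Lebesgue-null set, is of class $\mathcal{C}^{r+1+\alpha}$.}
\end{quote}

Scaling suggests that the gain depends on $H$. Let the drift contain an oscillation of amplitude $a$ and wavelength $1/n$. The noise needs a time $n^{-1/H}$ to travel one wavelength, and during this time the oscillation pushes the solution in a fixed direction, by about $an^{-1/H}$. Moving mass by this amount in a pattern of wavelength $1/n$ changes the density by the gradient of the displacement, about $n\cdot an^{-1/H}$. The amplitude is thus multiplied by $n^{-(1/H-1)}$. This is a gain of $1/H-1$ derivatives: one derivative for $H=1/2$, more for rougher noise, and less for smoother noise. We show that this is the right answer.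

\subsection{Results}

Under $(\mathbf{H_2})$ a drift of class $\mathcal{C}^{0+\alpha}$ is in fact Lipschitz, so the regularity that counts is
\[
\beta:=\max(1,r+\alpha),\qquad\text{and we put}\qquad s:=\beta+\frac1H-1 .
\]
The two theorems include $H=1/2$. In that case $\mu$ denotes the invariant probability measure of the Markov process $X$; it exists and is unique because, by the pathwise contraction above, the transition semigroup contracts the $2$-Wasserstein distance and any two stationary solutions driven by the same noise merge as $t\to\infty$.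

\begin{theorem}[a drift for which $s$ cannot be exceeded]\label{thm:A}
Let $d\ge1$, $H\in(0,1)$, $r\ge0$ an integer and $\alpha\in(0,1]$. There is a gradient field $b$ of class $\mathcal{C}^{r+\alpha}$ satisfying, with $\sigma=I$, the hypotheses $(\mathbf{H_1})$--$(\mathbf{H_3})$, such that $\mu$ has a density $f$ no version of which is of class $\mathcal{C}^{k+\gamma}$ on any nonempty open set, whenever $k\ge0$ is an integer, $\gamma\in(0,1]$ and $k+\gamma>s$.
\end{theorem}

If $H>1/2$ and $r\ge1$, then $s=r+\alpha+\frac1H-1<r+1+\alpha$. Theorem~\ref{thm:A} alone therefore disproves the conjecture, in every dimension and within the class of gradient drifts. The second theorem shows that $s$ is the true exponent.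

\begin{theorem}[regularity up to $s$]\label{thm:B}
Let $d\ge1$, $H\in(0,1)$, assume $(\mathbf{H_1})$--$(\mathbf{H_3})$ and let $b$ be of class $\mathcal{C}^{r+\alpha}$. Then $\mu$ has a bounded density $f$ which, after modification on a null set, is of class $\mathcal{C}^{k+\gamma}$ whenever $k+\gamma<s$ and $\gamma\in(0,1)$. If $s\notin\mathbb{N}$, then $f$ is of class $\mathcal{C}^{\lfloor s\rfloor+(s-\lfloor s\rfloor)}$.
\end{theorem}

Together the theorems decide membership in $\mathcal{C}^{k+\gamma}$ for all pairs $(k,\gamma)$, except $k+\gamma=s$ with $s$ an integer. This exception does not affect the conjecture.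

\begin{corollary}\label{cor:C}
Fix $d\ge1$, $H\in(0,1)\setminus\{1/2\}$, $r$ and $\alpha$. The property ``for all $b,\sigma$ with $(\mathbf{H_1})$--$(\mathbf{H_3})$ and $b\in\mathcal{C}^{r+\alpha}$, the density of $\mu$ is of class $\mathcal{C}^{r+1+\alpha}$'' holds if and only if either $H<\frac12$, or $H>\frac12$, $r=0$ and $\alpha\le\frac1H-1$.
\end{corollary}

\begin{proof}
If $H<\frac12$, then $\frac1H-1>1$ and $s>r+1+\alpha$. Choose a non-integer $k+\gamma\in(r+1+\alpha,s)$; Theorem~\ref{thm:B} and \eqref{eq:inclusion} give $f\in\mathcal{C}^{k+\gamma}\subset\mathcal{C}^{r+1+\alpha}$. If $H>\frac12$ and $r\ge1$, then $r+1+\alpha>s$ and Theorem~\ref{thm:A} with $(k,\gamma)=(r+1,\alpha)$ gives a counterexample. If $H>\frac12$ and $r=0$, then $\beta=1$ and $s=\frac1H\in(1,2)$ is not an integer. For $1+\alpha\le\frac1H$, Theorem~\ref{thm:B} gives $f\in\mathcal{C}^{1+(1/H-1)}\subset\mathcal{C}^{1+\alpha}$; for $1+\alpha>\frac1H$, Theorem~\ref{thm:A} with $(k,\gamma)=(1,\alpha)$ gives a counterexample.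
\end{proof}

\section{One Fourier mode on the circle}\label{sec:model}

The scaling argument becomes an exact computation when the drift is a single mode and nothing else. Let $d=1$, $\sigma=1$, let $n\ge1$ be an integer, $a\in\mathbb{R}$ and $T>0$. Let $X_0$ be uniform on $[0,2\pi]$ and independent of $B$, and let $X^a$ solve \eqref{eq:sde} with $b(x)=a\cos(nx)$. For $a=0$ we have $X^0_t=X_0+B_t$, which is uniform modulo $2\pi$ at all times. We compute the $n$-th Fourier coefficient of the law of $X^a_T$.

Since $|X^a_t-X^0_t|\le|a|t$ and $\cos(n\,\cdot)$ is $n$-Lipschitz,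
\[
\Big|X^a_T-X^0_T-a\int_0^T\cos(nX^0_t)\,dt\Big|\le|a|\int_0^Tn|a|t\,dt=\tfrac12a^2nT^2 .
\]
With $|e^{iy}-1-iy|\le y^2/2$ this gives
\[
\mathbb{E}\,e^{inX^a_T}=\mathbb{E}\,e^{inX^0_T}+\frac{ina}2\int_0^T\mathbb{E}\big[e^{in(X^0_T+X^0_t)}+e^{in(X^0_T-X^0_t)}\big]dt+\mathcal{R},\qquad|\mathcal{R}|\le a^2n^2T^2 .
\]
The terms $e^{inX^0_T}$ and $e^{in(X^0_T+X^0_t)}$ contain the factors $e^{inX_0}$ and $e^{2inX_0}$, whose mean over the independent uniform variable $X_0$ is zero. In the last term $X_0$ cancels, and $\mathbb{E}\,e^{in(B_T-B_t)}=e^{-n^2(T-t)^{2H}/2}$. The substitution $T-t=n^{-1/H}y$ yields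
\begin{equation}\label{eq:model}
\mathbb{E}\,e^{inX^a_T}=\frac i2\,a\,n^{1-1/H}\int_0^{Tn^{1/H}}e^{-y^{2H}/2}\,dy+\mathcal{R}.
\end{equation}
Now let $|a|\le1/n$, so that the drift is $1$-Lipschitz, and $T=n^{-(1-\varepsilon)/H}$ with $0<\varepsilon<\frac12$. The upper limit $n^{\varepsilon/H}$ tends to infinity, while $|\mathcal{R}|\le|a|nT^2=|a|n^{1-1/H}n^{-(1-2\varepsilon)/H}$. Hence
\begin{equation}\label{eq:c1}
\mathbb{E}\,e^{inX^a_T}=\frac i2\,a\,n^{1-1/H}\big(c_1+o(1)\big),\qquad c_1:=\int_0^\infty e^{-y^{2H}/2}\,dy\in(0,\infty).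
\end{equation}
A mode of amplitude $a=n^{-\beta}$, the largest that a function of regularity $\beta$ can carry, produces a Fourier coefficient of size $n^{-s}$, and it does so within a time only slightly longer than $n^{-1/H}$.

For $H=\frac12$ we can compare with \eqref{eq:gibbs}. Then $c_1=2$ and \eqref{eq:c1} predicts $ia/n$. The invariant density on the circle is proportional to $\exp(\frac{2a}n\sin nx)$, so it equals $\frac1{2\pi}(1+\frac{2a}n\sin nx+O(a^2/n^2))$, and its integral against $e^{inx}$ is $\frac{2a}n\cdot\frac i2+O(a^2/n^2)=\frac{ia}n+O(a^2/n^2)$.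

Both proofs follow this computation: write $\int\phi\,d\mu=\mathbb{E}\,\phi(X_T)$ for a test function $\phi$ that oscillates at frequency $n$, with $T$ slightly larger than $n^{-1/H}$, and expand to first order in the high-frequency part of the drift. Three features of the model are lost.
\begin{itemize}
\item[(a)] The law of $X_0$ is the unknown $\mu$, and averaging over it kills nothing. Instead we use the noise created after time $0$. It contains a Gaussian variable that moves $X_T$ by $T^H\gg1/n$, and integrating over this one variable averages out the oscillations (Section~\ref{sec:prelim}).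
\item[(b)] The reference process carries the low-frequency part of the drift. The averaging in (a) works only if this part is smooth on the scale $T^H$. In Section~\ref{sec:A} we force this by making the frequencies of the drift lacunary. In Section~\ref{sec:B} the drift is arbitrary, the frequencies between $T^{-H}$ and $n$ are present, and each of them is treated on its own time scale.
\item[(c)] For $H\ne\frac12$, $X_0$ and $(B_t)_{t\ge0}$ are dependent, in a way we do not know. What saves the computation is that the increments $B_T-B_t$ with $T-t\approx n^{-1/H}\ll T$ are almost entirely made of noise created after time $0$.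
\end{itemize}

\section{The stationary solution as a function of one Gaussian variable}\label{sec:prelim}

We write $|\cdot|$ for the Euclidean norm and for the operator norm of matrices and multilinear maps, $D^k$ for the total derivative of order $k$, $\partial^p$ for the partial derivative with multi-index $p\in\mathbb{N}_0^d$, and $\varphi_d$ for the standard Gaussian density on $\mathbb{R}^d$. For real $q$, $y_+^q$ means $y^q$ if $y>0$ and $0$ otherwise. All $\sigma$-fields contain the null sets. The letter $C$ denotes constants that may change from line to line; they are deterministic and never depend on the frequency $n$ (or its index $j$) or on the point $x$. Gronwall's lemma is used in the form: if $0\le\phi(t)\le c+\Lambda\int_0^t\phi(u)\,du$ on $[0,T]$ with $\phi$ continuous, then $\phi\le ce^{\Lambda T}$.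

\subsection{Past and future of the noise}

Put
\[
V(z)=c_H^2\int_0^z\big[y^{H-1/2}-(y-1)_+^{H-1/2}\big]^2dy,\qquad z>0,
\]
with $c_H>0$ chosen so that $V(\infty)=1$. The function $V$ is nondecreasing, and $V(z)\ge V(1)=c_H^2/(2H)$ for $z\ge1$. The Mandelbrot--Van Ness representation writes a fBm in terms of a two-sided Brownian motion $W$; for $t\ge0$,
\begin{equation}\label{eq:mvn}
B_t=c_H\int_{-\infty}^0\big[(t-u)^{H-1/2}-(-u)^{H-1/2}\big]dW_u+c_H\int_0^t(t-u)^{H-1/2}\,dW_u .
\end{equation}
The condition $V(\infty)=1$ is the normalization $\mathbb{E}|B^k_1|^2=1$. The only consequence of Hairer's framework that we use is the following.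
\begin{itemize}
\item[$(\mathbf{S})$] There are a $\sigma$-field $\mathcal{F}_0$, a $d$-dimensional Brownian motion $(W_t)_{t\ge0}$ independent of $\mathcal{F}_0$, an $\mathcal{F}_0$-measurable random vector $X_0$ and an $\mathcal{F}_0$-measurable continuous process $(\bar B_t)_{t\ge0}$ with $\bar B_0=0$ such that
\[
B_t=\bar B_t+\tilde B_t,\qquad\tilde B_t=c_H\int_0^t(t-u)^{H-1/2}\,dW_u,\qquad t\ge0,
\]
is a fBm, and the solution of \eqref{eq:sde} satisfies $X_t\sim\mu$ for all $t\ge0$.
\end{itemize}
To obtain $(\mathbf{S})$, draw the pair ($X_0$, noise past) from $\nu$; the noise past has the law of the past of a two-sided fBm. By definition of Hairer's Markov process, the future noise is built through \eqref{eq:mvn} from the past and from a Wiener process $(W_t)_{t\ge0}$ independent of the pair, the first integral in \eqref{eq:mvn} being a functional $\bar B_t$ of the noise past. Let $\mathcal{F}_0$ be generated by the pair; stationarity gives $X_t\sim\mu$. For $H=\frac12$ we have $c_H=1$, and $(\mathbf{S})$ holds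 with $\mathcal{F}_0=\sigma(X_0)$ and $\bar B=0$. Hypothesis $(\mathbf{H_1})$ enters the proofs only through $(\mathbf{S})$, that is, through the existence of $\mu$.

The function $V$ measures how an increment of $B$ splits between past and future. For $0<\delta\le T$, the It\^o isometry and the substitution $y=(T-u)/\delta$ give the first identity below; the second follows because $\bar B=B-\tilde B$ is centered, square integrable and independent of $\tilde B$:
\begin{equation}\label{eq:variances}
\mathbb{E}|\tilde B^1_T-\tilde B^1_{T-\delta}|^2=\delta^{2H}V(T/\delta),\qquad\mathbb{E}|\bar B^1_T-\bar B^1_{T-\delta}|^2=\delta^{2H}\big(1-V(T/\delta)\big).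
\end{equation}

The size of the noise on $[0,T]$ is $B^*_T:=\sup_{t\le T}|\sigma B_t|$. It has the law of $T^HB^*_1$, and by Fernique's theorem the supremum of a continuous centered Gaussian process on $[0,1]$ has Gaussian tails. Hence
\begin{equation}\label{eq:noise}
\mathbb{E}\,(B^*_T)^q\le C_qT^{Hq}\qquad(q\ge1).
\end{equation}

\subsection{Isolating one Gaussian variable}

We want to see $X_T$ as a nearly linear function of a Gaussian vector that is independent of everything else. Let $0\le\tau<T$, $w=T-\tau$ and $\mathcal{F}_\tau=\mathcal{F}_0\vee\sigma(W_u:u\le\tau)$. The process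
\[
\tilde B^\tau_t=c_H\int_\tau^t(t-u)^{H-1/2}\,dW_u,\qquad t\in[\tau,T],
\]
is a functional of the increments of $W$ after $\tau$, so it is independent of $\mathcal{F}_\tau$. It has the law of $(\tilde B_{t-\tau})$; by \eqref{eq:variances}, $V\le1$ and Kolmogorov's criterion we may take it continuous. The difference $B_t-\tilde B^\tau_t=\bar B_t+c_H\int_0^\tau(t-u)^{H-1/2}dW_u$ is then continuous on $[\tau,T]$ and $\mathcal{F}_\tau$-measurable. Each coordinate of $\tilde B^\tau_T$ has standard deviation
\[
v_w:=\frac{c_H}{\sqrt{2H}}\,w^H .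
\]
Put $\xi:=\tilde B^\tau_T/v_w\sim N(0,I_d)$ and
\[
\eta_t:=\mathrm{Cov}\big(\tilde B^{\tau,k}_t,\xi^k\big)=\frac{c_H^2}{v_w}\int_\tau^t(t-u)^{H-1/2}(T-u)^{H-1/2}\,du ,
\]
which does not depend on $k$ and is continuous in $t$. The formula shows $\eta_t\ge0$, the Cauchy--Schwarz inequality gives $\eta_t\le v_{t-\tau}$, and so
\begin{equation}\label{eq:eta}
0\le\eta_t\le v_w\quad(\tau\le t\le T),\qquad\eta_T=v_w .
\end{equation}
The process $\tilde B^{\tau,\perp}_t:=\tilde B^\tau_t-\eta_t\xi$ is jointly Gaussian with $\xi$ and uncorrelated with it, hence independent of it. Since $(\xi,\tilde B^{\tau,\perp})$ is independent of $\mathcal{F}_\tau$, the vector $\xi$ is independent of $\mathcal{G}_\tau:=\mathcal{F}_\tau\vee\sigma(\tilde B^{\tau,\perp})$.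

Let $Z$ be the solution on $[0,T]$ of \eqref{eq:sde} with a Lipschitz drift $\hat b$ in place of $b$ and $Z_0=X_0$. It is adapted to $(\mathcal{F}_t)$, and
\begin{equation}\label{eq:xi}
Z_t=\Gamma_t+\eta_t\sigma\xi+\int_\tau^t\hat b(Z_u)\,du,\qquad t\in[\tau,T],
\end{equation}
where $\Gamma_t=Z_\tau+\sigma(B_t-\tilde B^\tau_t-B_\tau)+\sigma\tilde B^{\tau,\perp}_t$ is continuous and $\mathcal{G}_\tau$-measurable. Equation \eqref{eq:xi} has a unique solution for every value of $\xi\in\mathbb{R}^d$, depending continuously on $(\Gamma,\xi)$; we write $Z_t(\xi)$. By independence, for bounded measurable $F$,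
\begin{equation}\label{eq:freeze}
\mathbb{E}\big[F(\Gamma,\xi)\mid\mathcal{G}_\tau\big]=\int_{\mathbb{R}^d}F(\Gamma,\xi)\,\varphi_d(\xi)\,d\xi .
\end{equation}

Over a short window, $Z_T(\xi)$ is the linear map $v_w\sigma\xi$ plus a constant plus a small perturbation. The next lemma inverts such maps; it is the place where $(\mathbf{H_3})$ is used.

\begin{lemma}\label{lem:invert}
Let $\sigma$ be invertible and let $\Psi:\mathbb{R}^d\to\mathbb{R}^d$ satisfy $|\Psi(\xi)-\Psi(\xi')-\sigma(\xi-\xi')|\le|\xi-\xi'|/(2|\sigma^{-1}|)$ for all $\xi,\xi'$. Then $\Psi$ is a homeomorphism of $\mathbb{R}^d$ and its inverse $S$ is $2|\sigma^{-1}|$-Lipschitz. If moreover $\Psi\in C^\infty$ and $|D^k\Psi|\le C_k$ for $k\ge1$, then $S\in C^\infty$ and $|D^kS|\le C_k'$ for $k\ge1$, with $C_k'$ depending only on $k$, $d$, $\sigma$ and $C_1,\dots,C_k$.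
\end{lemma}

\begin{proof}
The map $G=\sigma^{-1}\Psi-\mathrm{id}$ is $\frac12$-Lipschitz. The equation $\Psi(\xi)=z$ reads $\xi=\sigma^{-1}z-G(\xi)$ and has exactly one solution by Banach's fixed point theorem. Also $|\sigma^{-1}|\,|\Psi(\xi)-\Psi(\xi')|\ge|\xi-\xi'|-|G(\xi)-G(\xi')|\ge\frac12|\xi-\xi'|$. In the smooth case $D\Psi=\sigma(I+DG)$ with $|DG|\le\frac12$, so $|(D\Psi)^{-1}|\le2|\sigma^{-1}|$, and $S$ is smooth by the inverse function theorem. Differentiating $DS=(D\Psi\circ S)^{-1}$ repeatedly shows that the entries of $D^kS$ are polynomials in the entries of $(D\Psi\circ S)^{-1}$ and $D^l\Psi\circ S$, $l\le k$.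
\end{proof}

\begin{lemma}\label{lem:density}
Assume $(\mathbf{H_2})$, $(\mathbf{H_3})$ and $(\mathbf{S})$. Then $\mu$ has a bounded density $f$, and $\mu(O)>0$ for every nonempty open set $O\subset\mathbb{R}^d$.
\end{lemma}

\begin{proof}
Take $\tau=0$, $\hat b=b$ and a fixed $T\le1$ with $LTe^{LT}|\sigma||\sigma^{-1}|\le\frac12$, and put $v=v_T$. By \eqref{eq:xi}, \eqref{eq:eta} and Gronwall's lemma, $|X_t(\xi)-X_t(\xi')|\le v|\sigma|e^{LT}|\xi-\xi'|$ for $t\le T$. Inserting this in \eqref{eq:xi} at $t=T$,
\[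
|X_T(\xi)-X_T(\xi')-v\sigma(\xi-\xi')|\le LT\,v|\sigma|e^{LT}|\xi-\xi'|\le\frac{v}{2|\sigma^{-1}|}|\xi-\xi'| ,
\]
so Lemma~\ref{lem:invert} applies to $\Psi=v^{-1}X_T(\cdot)$. The set $\{\xi:|X_T(\xi)-x|\le\delta\}$ has diameter at most $4|\sigma^{-1}|\delta/v$, hence Gaussian measure at most $C\delta^d$. By \eqref{eq:freeze} and $X_T\sim\mu$, we get $\mu(B(x,\delta))\le C\delta^d$ for all $x$ and $\delta>0$. A Lebesgue-null set is covered by countably many balls with $\sum_k\delta_k^d$ as small as we like, so it is $\mu$-null. Thus $\mu$ has a density $f$, and $f\le C$ almost everywhere by Lebesgue's differentiation theorem. Finally, since $X_T(\cdot)$ is a homeomorphism of $\mathbb{R}^d$, the preimage of $O$ is open and nonempty, so $\mathbb{P}(X_T\in O\mid\mathcal{G}_0)>0$ almost surely.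
\end{proof}

Without $(\mathbf{H_3})$ the lemma fails: for $\sigma=0$ and $b(x)=-x$ we have $X_t=e^{-t}X_0$, and stationarity forces $\mu=\delta_0$.

To average out oscillations we need all $\xi$-derivatives of $Z$. The noise explores a region of size $w^H$ during the window $[\tau,T]$; the condition $mw^H\le1$ below says that the drift, whose frequencies are at most $m$, is smooth on that region.

\begin{lemma}\label{lem:deriv}
Let $0<w\le1$, $m\ge1$, $mw^H\le1$, and let $\hat b\in C^\infty$ satisfy $|D\hat b|\le\Lambda$ and $|D^k\hat b|\le C_km^{k-1}$ for $k\ge2$. Then $\xi\mapsto Z_t(\xi)$ is $C^\infty$ and, for $t\in[\tau,T]$ and all $\xi$,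
\[
|D^k_\xi Z_t|\le C'_kw^H\quad(k\ge1),\qquad|D_\xi Z_t-\eta_t\sigma|\le C'w\cdot w^H,
\]
with constants depending only on $k$, $\Lambda$, $(C_l)_{l\ge2}$, $\sigma$, $H$ and $d$.
\end{lemma}

\begin{proof}
The function $Q_t=Z_t-\Gamma_t-\eta_t\sigma\xi$ solves $\dot Q_t=\hat b(\Gamma_t+\eta_t\sigma\xi+Q_t)$, $Q_\tau=0$. The right-hand side is continuous in $t$, smooth in $(Q,\xi)$ with derivatives continuous in all variables, and globally Lipschitz in $Q$. By the theorem on smooth dependence on parameters, $Q$ and $Z$ are smooth in $\xi$ and \eqref{eq:xi} may be differentiated. For $k=1$,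
\[
D_\xi Z_t=\eta_t\sigma+\int_\tau^tD\hat b(Z_u)D_\xi Z_u\,du .
\]
Gronwall's lemma and \eqref{eq:eta} give $|D_\xi Z_t|\le v_w|\sigma|e^\Lambda$, and then the integral is at most $\Lambda wv_w|\sigma|e^\Lambda$, which is the second claim. For $k\ge2$ the chain rule gives
\[
D^k_\xi Z_t=\int_\tau^t\Big[D\hat b(Z_u)D^k_\xi Z_u+\sum D^l\hat b(Z_u)\big(D^{k_1}_\xi Z_u,\dots,D^{k_l}_\xi Z_u\big)\Big]du,
\]
a finite sum of terms with $2\le l\le k$, $k_1+\dots+k_l=k$ and all $k_\cdot\le k-1$. By induction each term is at most $Cm^{l-1}w^{Hl}=C(mw^H)^{l-1}w^H\le Cw^H$, and Gronwall's lemma concludes.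
\end{proof}

\subsection{Two pathwise estimates}

Part (a) of the last lemma keeps a solution near any one of its values; part (b) is the first-order expansion in the drift.

\begin{lemma}\label{lem:path}
Let $T>0$.
\begin{itemize}
\item[(a)] If $\hat b$ is $\Lambda$-Lipschitz, $Z$ is the solution with drift $\hat b$ and $t_0\in[0,T]$, then
$\sup_{t\le T}|Z_t-Z_{t_0}|\le\big(2B^*_T+T|\hat b(Z_{t_0})|\big)e^{\Lambda T}$.
\item[(b)] Let $b$ be $L$-Lipschitz, $b^\flat$ Lipschitz, $h=b-b^\flat$, and let $X$, $X^\flat$ be the solutions with drifts $b$, $b^\flat$ and the same $X_0$ and $B$. On every path with $\sup_{t\le T}|h(X^\flat_t)|\le a$,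
\[
\sup_{t\le T}|X_t-X^\flat_t|\le aTe^{LT},\qquad\Big|X_T-X^\flat_T-\int_0^Th(X^\flat_t)\,dt\Big|\le LaT^2e^{LT}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|Z_t-Z_{t_0}|\le2B^*_T+T|\hat b(Z_{t_0})|+\Lambda\big|\int_{t_0}^t|Z_u-Z_{t_0}|\,du\big|$; apply Gronwall's lemma forward and backward from $t_0$. (b) Write $X_t-X^\flat_t=\int_0^th(X^\flat_u)\,du+\int_0^t[b(X_u)-b(X^\flat_u)]\,du$. Gronwall's lemma gives the first bound, and the second integral is then at most $LT\cdot aTe^{LT}$.
\end{proof}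

\section{A lacunary drift: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{The drift}

We superpose modes as in Section~\ref{sec:model}, with amplitudes just summable in $\mathcal{C}^{r+\alpha}$ and frequencies so sparse that, seen from one of them, the lower modes are smooth and the higher ones invisible. For $j\ge1$ let
\[
n_j=2^{(j+1)!},\qquad a_j=\tfrac12\,2^{-j}n_j^{-\beta},\qquad g(y)=\sum_{j\ge1}a_j\cos(n_jy),
\]
and let $\sigma=I$ and
\[
b(x)=\big(-x_1+g(x_1),-x_2,\dots,-x_d\big)=-\nabla U(x),\qquad U(x)=\frac{|x|^2}2-\sum_{j\ge1}\frac{a_j}{n_j}\sin(n_jx_1).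
\]
Since $\beta\ge1$, we have $\sum_ja_jn_j\le\frac12$, so $g$ is $\frac12$-Lipschitz. Hence $(\mathbf{H_2})$ holds with $L=\frac32$, and $(\mathbf{H_1})$ holds with $\kappa=\frac12$ because $\langle b(x)-b(y),x-y\rangle\le-|x-y|^2+\frac12|x_1-y_1|^2$. For $k\le r$ we have $a_jn_j^k\le2^{-j}$, so the series for $g$ may be differentiated $r$ times term by term. As $|\cos y-\cos y'|$ and $|\sin y-\sin y'|$ are at most $\min(2,|y-y'|)\le2|y-y'|^\alpha$, the $j$-th term of $g^{(r)}$ has $\alpha$-H\"older seminorm at most $2a_jn_j^{r+\alpha}\le2^{-j}$. So $b\in\mathcal{C}^{r+\alpha}$. The lacunarity will be used through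
\begin{equation}\label{eq:lacunary}
n_{j-1}=n_j^{1/(j+1)}\ (j\ge2),\qquad\sum_{l>j}a_l\le n_{j+1}^{-1}=n_j^{-(j+2)},\qquad a_j=n_j^{-\beta-o(1)},
\end{equation}
the last because $2^{-j-1}=n_j^{-1/j!}$.

\subsection{Fourier asymptotics of the density}

By Lemma~\ref{lem:density}, $\mu$ has a bounded density $f$. The analog of \eqref{eq:c1} for the stationary law is the following; the cutoff $\chi$ localizes it.

\begin{proposition}\label{prop:fourier}
Let $\chi\in C_c^\infty(\mathbb{R}^d)$ and let $c_1$ be as in \eqref{eq:c1}. As $j\to\infty$, with $n=n_j$,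
\begin{equation}\label{eq:fourier}
\int\chi(x)e^{inx_1}f(x)\,dx=\frac i2\,a_j\,n^{1-1/H}\Big(c_1\int\chi\,d\mu+o(1)\Big).
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Proposition~\ref{prop:fourier}]
Let $O$ be a nonempty open set and suppose that $f$ agrees almost everywhere on $O$ with a function of class $\mathcal{C}^{k+\gamma}$, $k+\gamma>s$, again denoted $f$. Take $\chi\in C_c^\infty(O)$, $\chi\ge0$, $\chi\not\equiv0$; by Lemma~\ref{lem:density}, $\int\chi\,d\mu>0$. The function $F=\chi f$ is $C^k$ with compact support, and by the Leibniz rule $G=\partial_1^kF$ is locally, hence by compactness of the support globally, $\gamma$-H\"older. Integrating by parts $k$ times in $x_1$ and translating by $x_n^*=(\pi/n,0,\dots,0)$, which changes the sign of $e^{inx_1}$, we get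
\[
\Big|\int Fe^{inx_1}dx\Big|=n^{-k}\Big|\int Ge^{inx_1}dx\Big|=\frac{n^{-k}}2\Big|\int\big(G(x)-G(x+x^*_n)\big)e^{inx_1}dx\Big|\le Cn^{-(k+\gamma)} .
\]
On the other hand, \eqref{eq:fourier} and \eqref{eq:lacunary} show that at $n=n_j$, for large $j$, the left side is at least $ca_jn_j^{1-1/H}=n_j^{-s-o(1)}$ with $c>0$. This contradicts $k+\gamma>s$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fourier}]
Let $n=n_j$ and
\[
\varepsilon=\tfrac14H(1-H),\qquad T=n^{-(1-\varepsilon)/H},\qquad\text{so that }nT^H=n^\varepsilon .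
\]
The time $T$ is longer than $n^{-1/H}$ by a power of $n$, so that the noise travels many wavelengths, and the power is small enough for the errors in Steps 1 and 3 to be of lower order. By $(\mathbf{S})$ the left side of \eqref{eq:fourier} is $\mathbb{E}\,e_n(X_T)$ with $e_n(x)=\chi(x)e^{inx_1}$. Call a quantity \emph{negligible} if it is $o(a_jn^{1-1/H})$ as $j\to\infty$. By \eqref{eq:lacunary}, $a_jn^{1-1/H}=n^{-s-o(1)}$, so a quantity that is $O(n^{-q})$ for every $q$ is negligible, and so is $n\cdot n^{-(j+2)}$.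

\medskip\noindent\emph{Step 1: first-order expansion.} Split $g=g_{<j}+a_j\cos(n\,\cdot)+g_{>j}$, where $g_{<j}$ and $g_{>j}$ collect the modes $l<j$ and $l>j$. Let $b^\flat$ be defined as $b$ with $g_{<j}$ in place of $g$, and let $X^\flat$ be the solution on $[0,T]$ with drift $b^\flat$ and the same $X_0$ and $B$. Then $h=b-b^\flat=(h^1,0,\dots,0)$ with $h^1(x)=a_j\cos(nx_1)+g_{>j}(x_1)$. By \eqref{eq:lacunary}, $\|g_{>j}\|_\infty\le n^{-(j+2)}$ and $\|h\|_\infty\le2a_j$ for large $j$. Lemma~\ref{lem:path}(b), Taylor's formula and $|D^ke_n|\le Cn^k$ ($k\le2$) give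
\[
\mathbb{E}\,e_n(X_T)=\mathbb{E}\,e_n(X^\flat_T)+\int_0^T\mathbb{E}\big[\partial_1e_n(X^\flat_T)\,h^1(X^\flat_t)\big]dt+O\big(nT^2a_j+n^2T^2a_j^2\big).
\]
The error is negligible: $nT^2a_j=a_jn^{1-1/H}n^{-(1-2\varepsilon)/H}$ with $\varepsilon<\frac12$, and $n^2T^2a_j^2\le nT^2a_j$ since $na_j\le1$. In the integral, $g_{>j}$ contributes $O(nTn^{-(j+2)})$. The part $(\partial_1\chi)e^{inx_1}$ of $\partial_1e_n=(\partial_1\chi)e^{inx_1}+in\chi e^{inx_1}$ contributes $O(Ta_j)=a_jn^{1-1/H}O(n^{-1+\varepsilon/H})$, with $\varepsilon/H=\frac{1-H}4<1$. Both are negligible. Write $Y_t=X_t^{\flat,1}$ for the first coordinate of $X^\flat_t$ and expand the cosine into exponentials. Up to negligible terms,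
\begin{equation}\label{eq:three}
\mathbb{E}\,e_n(X_T)=\mathbb{E}\big[\chi(X^\flat_T)e^{inY_T}\big]+\frac{ina_j}2\int_0^T\mathbb{E}\big[\chi(X^\flat_T)e^{in(Y_T+Y_t)}\big]dt+\frac{ina_j}2M_j,
\end{equation}
where
\[
M_j=\int_0^T\mathbb{E}\big[\chi(X^\flat_T)e^{in(Y_T-Y_t)}\big]dt .
\]

\medskip\noindent\emph{Step 2: the non-resonant terms.} These are the first two terms of \eqref{eq:three}, which vanished in the model. We show that they are $O(n^{-q})$ for every $q$, by integrating by parts in $\xi$. We have $|Db^\flat|\le\frac32$ and, for $k\ge2$, $|D^kb^\flat|\le\sum_{l<j}a_ln_l^k\le n_{j-1}^{k-1}$. For $j\ge2$, by \eqref{eq:lacunary} and $\varepsilon\le\frac1{16}$,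
\[
n_{j-1}T^H=n^{\frac1{j+1}-1+\varepsilon}\le1 .
\]
So Lemma~\ref{lem:deriv} applies to $X^\flat$ with $\tau=0$, $w=T$, $m=n_{j-1}$; this is where the gap below $n_j$ is needed. Put $v=v_T$. Fix $\Gamma$, $t\in[0,T]$ and $\xi_2,\dots,\xi_d$, and let $\Phi(\xi_1)$ be either $v^{-1}Y_T(\xi)$ or $v^{-1}(Y_T(\xi)+Y_t(\xi))$. By Lemma~\ref{lem:deriv}, $|\partial_{\xi_1}Y_t-\eta_t|\le CT\cdot T^H$. Since $\eta_T=v$ and $\eta_t\ge0$ by \eqref{eq:eta},
\[
\Phi'\ge1-CT\ge\tfrac12\quad\text{for large }j,\qquad|\Phi^{(k)}|\le C_k\quad(k\ge1).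
\]
Let $u(\xi_1)=\chi(X^\flat_T(\xi))\varphi_1(\xi_1)$. By Lemma~\ref{lem:deriv}, $T\le1$ and the chain rule, the first factor has bounded derivatives of each order, so $|u^{(k)}|\le C_k(1+|\xi_1|)^ke^{-\xi_1^2/2}$. Let $\lambda=nv$ and $\mathcal{L}u=-(u/\Phi')'$. Since $e^{i\lambda\Phi}=(i\lambda\Phi')^{-1}(e^{i\lambda\Phi})'$ and no boundary terms arise, $q$ integrations by parts give
\[
\int_{\mathbb{R}}u\,e^{i\lambda\Phi}\,d\xi_1=(i\lambda)^{-q}\int_{\mathbb{R}}(\mathcal{L}^qu)\,e^{i\lambda\Phi}\,d\xi_1 .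
\]
The function $\mathcal{L}^qu$ is a finite linear combination of products of one factor $u^{(k)}$ with $k\le q$, factors $\Phi^{(k)}$ with $2\le k\le q+1$, and a power of $1/\Phi'$: applying $\mathcal{L}$ to such a product raises the order of one derivative by one, or creates a factor $\Phi''$. Hence $|\mathcal{L}^qu|\le C_q(1+|\xi_1|)^qe^{-\xi_1^2/2}$ and the integral is at most $C_q\lambda^{-q}$, with $\lambda=c_H(2H)^{-1/2}n^\varepsilon$. The constants depend neither on $\Gamma$ nor on $t,\xi_2,\dots,\xi_d$. Integrating over $\xi_2,\dots,\xi_d$ and using \eqref{eq:freeze}, we find that both expectations are $O(n^{-\varepsilon q})$ for every $q$, uniformly in $t$. As $na_jT\le1$, the first two terms of \eqref{eq:three} are negligible.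

The argument does not apply to $M_j$: there the phase has $\xi_1$-derivative close to $n(\eta_T-\eta_t)$, which vanishes as $t\to T$. It remains to prove
\begin{equation}\label{eq:Mj}
M_j=n^{-1/H}\Big(c_1\int\chi\,d\mu+o(1)\Big).
\end{equation}

\medskip\noindent\emph{Step 3: removing the drift from $M_j$.} Let $\operatorname{supp}\chi\subset B(0,R)$. We have $|b^\flat(x)|\le|x|+1$, so Lemma~\ref{lem:path}(a) shows that if $|X^\flat_{t_0}|\le R$ for $t_0=0$ or $t_0=T$, then $\sup_{t\le T}|X^\flat_t-X^\flat_{t_0}|\le C(B^*_T+T)$. Two consequences follow. On $\{\chi(X^\flat_T)\ne0\}$,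
\[
\big|n(Y_T-Y_t)-n(B^1_T-B^1_t)\big|\le n\int_t^T|b^\flat(X^\flat_u)|\,du\le CnT(1+B^*_T).
\]
And if $\chi(X^\flat_T)\ne\chi(X_0)$, one of the two points $X^\flat_T$, $X^\flat_0=X_0$ lies in $B(0,R)$, so that $\mathbb{E}|\chi(X^\flat_T)-\chi(X_0)|\le C\,\mathbb{E}(B^*_T+T)\le CT^H$ by \eqref{eq:noise}. With $|e^{iy}-e^{iy'}|\le|y-y'|$,
\[
M_j=\int_0^T\mathbb{E}\big[\chi(X_0)e^{in(B^1_T-B^1_t)}\big]dt+O\big(nT^2+T^{1+H}\big).
\]
Both errors are $o(n^{-1/H})$:
\begin{align*}
nT^2&=n^{-1/H}\,n^{-(1/H-1)+2\varepsilon/H},&&\frac{2\varepsilon}H=\frac{1-H}2<\frac{1-H}H=\frac1H-1,\\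
T^{1+H}&=n^{-1/H}\,n^{-1+\varepsilon(1+1/H)},&&\varepsilon\Big(1+\frac1H\Big)=\frac{1-H^2}4<1 .
\end{align*}
The first line needs $H<1$: on short time scales the drift moves the solution less than the noise does.

\medskip\noindent\emph{Step 4: removing the memory.} The variables $X_0$ and $B^1_T-B^1_t$ are dependent, but only through $\bar B$. Condition on $\mathcal{F}_0$: the increment of $\tilde B^1$ is an independent centered Gaussian whose variance is given by \eqref{eq:variances}. Substituting $T-t=\delta=n^{-1/H}y$, so that $n^2\delta^{2H}=y^{2H}$ and $T/\delta=n^{\varepsilon/H}/y$, we get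
\[
\int_0^T\mathbb{E}\big[\chi(X_0)e^{in(B^1_T-B^1_t)}\big]dt=n^{-1/H}\int_0^{n^{\varepsilon/H}}\mathbb{E}\big[\chi(X_0)e^{in(\bar B^1_T-\bar B^1_{T-\delta})}\big]\,e^{-\frac12y^{2H}V(n^{\varepsilon/H}/y)}\,dy .
\]
Fix $y>0$. Then $V(n^{\varepsilon/H}/y)\to1$, and by \eqref{eq:variances}
\[
\Big|\mathbb{E}\big[\chi(X_0)\big(e^{in(\bar B^1_T-\bar B^1_{T-\delta})}-1\big)\big]\Big|\le\|\chi\|_\infty\,y^H\big(1-V(n^{\varepsilon/H}/y)\big)^{1/2}\to0 .
\]
So the integrand tends to $e^{-y^{2H}/2}\,\mathbb{E}\chi(X_0)=e^{-y^{2H}/2}\int\chi\,d\mu$. On the domain of integration $n^{\varepsilon/H}/y\ge1$, so the integrand is bounded by the integrable function $\|\chi\|_\infty e^{-c_H^2y^{2H}/(4H)}$. Dominated convergence gives \eqref{eq:Mj}, and \eqref{eq:three} gives \eqref{eq:fourier}.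
\end{proof}

\section{The upper bound: proof of Theorem~\ref{thm:B}}\label{sec:B}

If $r=0$, then $b$ is Lipschitz by $(\mathbf{H_2})$ and we may replace $\alpha$ by $1$, which changes neither $\beta$ nor $s$. So we assume $r+\alpha=\beta\ge1$. The existence of a bounded density $f$ is Lemma~\ref{lem:density}. Fix
\begin{equation}\label{eq:params}
\varepsilon=\frac1{4(1+\beta H)},\qquad N\ \text{an integer with}\ N\ge\frac s\varepsilon .
\end{equation}
Since $\varepsilon<\frac14$ and $s\ge\frac1H>1$, we have $N>4s>s+1=\beta+\frac1H$; in particular $N>r$ and $NH>1$. For a function $\psi$ on $\mathbb{R}^d$ and $n>0$ put $\psi_n(y)=n^d\psi(ny)$. We say that $\psi$ \emph{has $N$ vanishing moments} if $\int y^p\psi(y)\,dy=0$ for all $0\le|p|<N$. By integration by parts, if $\psi\in C_c^\infty$ has $N$ vanishing moments, then so does every $\partial^p\psi$.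

\subsection{Reduction to an estimate at one frequency}

A kernel $\psi_n$ with many vanishing moments does not see what is smooth at scale $1/n$; it plays the role of $e^{inx_1}$ in Section~\ref{sec:A}, localized at a point. The core of the proof is the following bound.

\begin{proposition}\label{prop:scale}
Let $\psi\in C_c^\infty(\mathbb{R}^d)$ have $N$ vanishing moments and let $R>0$. There are $C$ and $n_0$ such that
\[
\Big|\int\psi_n(y-x)\,\mu(dy)\Big|\le Cn^{-s}\qquad\text{for all }|x|\le R\text{ and all }n=2^J\ge n_0,\ J\in\mathbb{N}.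
\]
\end{proposition}

To decompose both $\mu$ and $b$ into frequencies we need a mollifier that reproduces polynomials of degree $<N$; it cannot be nonnegative, since its second moments vanish. Let $a_0=1/(2\sqrt d)$. The linear map $C_c^\infty((-a_0,a_0))\to\mathbb{R}^N$, $\rho^0\mapsto(\int y^k\rho^0(y)\,dy)_{0\le k<N}$, is onto: otherwise a nonzero vector orthogonal to its range gives a nonzero polynomial $P$ of degree $<N$ with $\int P\rho^0=0$ for all $\rho^0$, which forces $P=0$ on $(-a_0,a_0)$. Choose $\rho^0$ with image $(1,0,\dots,0)$ and put $\rho(y)=\prod_{k=1}^d\rho^0(y_k)$. Then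
\[
\rho\in C_c^\infty(B(0,1)),\qquad\int\rho=1,\qquad\int y^p\rho(y)\,dy=0\quad(1\le|p|<N).
\]
The kernel $\bar\rho:=\rho_2-\rho\in C_c^\infty(B(0,1))$ has $N$ vanishing moments, because $\int y^p\rho_2=2^{-|p|}\int y^p\rho$, and $\bar\rho_m=\rho_{2m}-\rho_m$.

\begin{proof}[Proof of Theorem~\ref{thm:B}, given Proposition~\ref{prop:scale}]
Let $f_j=\rho_{2^j}*\mu\in C^\infty$, that is, $f_j(x)=\int\rho_{2^j}(x-y)\,\mu(dy)$. Then $\partial^p(f_{j+1}-f_j)=2^{j|p|}(\partial^p\bar\rho)_{2^j}*\mu$. Fix $R>0$ and apply the proposition to the finitely many kernels $\psi(y)=(\partial^p\bar\rho)(-y)$, $|p|\le\lfloor s\rfloor+1$: there is $j_0$ with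
\begin{equation}\label{eq:blocks}
\sup_{|x|\le R}|\partial^p(f_{j+1}-f_j)(x)|\le C2^{j(|p|-s)},\qquad j\ge j_0,\ |p|\le\lfloor s\rfloor+1 .
\end{equation}
For $|p|<s$ the functions $\partial^pf_j$ converge uniformly on $B(0,R)$. As $R$ is arbitrary, $f_j$ converges locally uniformly on $\mathbb{R}^d$ to a function that is $C^k$ for every integer $k<s$. For $\chi\in C_c(\mathbb{R}^d)$ we have $\int\chi f_j\,dx\to\int\chi\,d\mu$, since $\int\chi(x)\rho_{2^j}(x-y)\,dx\to\chi(y)$ uniformly in $y$. So the limit is a version of $f$, which we again call $f$.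

Let $0<s'\le s$ be a non-integer and $k=\lfloor s'\rfloor$, so $k<s$ and $k+1\le\lfloor s\rfloor+1$. Let $|p|=k$, let $x\ne y$ be in $B(0,R)$ and $\delta=|x-y|$. Bounding each block either by its supremum or, by the mean value inequality, by its gradient, we get from \eqref{eq:blocks}
\[
|\partial^pf(x)-\partial^pf(y)|\le C\delta+C\sum_{j\ge j_0}\min\big(2^{j(k-s')},\,2^{j(k+1-s')}\delta\big),
\]
the first term coming from $f_{j_0}$. Since $k-s'<0<k+1-s'$, the terms with $2^j\le1/\delta$ sum to at most $C\delta^{-(k+1-s')}\delta=C\delta^{s'-k}$ by the second bound, and those with $2^j>1/\delta$ to at most $C\delta^{s'-k}$ by the first. Also $\delta\le C\delta^{s'-k}$ as $\delta\le2R$. So $f\in\mathcal{C}^{k+(s'-k)}$. Taking $s'=k+\gamma<s$ gives the first claim of the theorem, and $s'=s$ gives the second when $s\notin\mathbb{N}$.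
\end{proof}

The rest of the section proves Proposition~\ref{prop:scale}. Constants may depend on $d,H,\sigma,b,\psi,R,N$ only, and $n\ge n_0$ is taken large enough for the finitely many conditions that appear.

\subsection{Scales and mollified drifts}

Let $\operatorname{supp}\psi\subset B(0,A)$. For $n=2^J$ put
\[
K=\lfloor\varepsilon J\rfloor,\qquad n'=2^{-K}n,\qquad T=(n')^{-1/H} .
\]
From $\varepsilon J-1\le K\le\varepsilon J$ we read off
\begin{equation}\label{eq:scales}
n^{1-\varepsilon}\le n'\le2n^{1-\varepsilon},\qquad T\le n^{-(1-\varepsilon)/H},\qquad n'T^H=1,\qquad nT^H=2^K\ge\tfrac12n^\varepsilon .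
\end{equation}
Thus $n'$ is the highest frequency that Lemma~\ref{lem:deriv} tolerates in the drift over the time $T$, and the reference drift will be $b$ mollified at that frequency.

For $m\ge1$ let $b_m=b*\rho_m$. We have $b_m(x)-b(x)=\int(b(x-y)-b(x))\rho_m(y)\,dy$ and, for $|p|\ge1$, $\partial^pb_m(x)=m^{|p|}\int(b(x-y)-b(x))(\partial^p\rho)_m(y)\,dy$ because $\int\partial^p\rho=0$. The kernels vanish for $|y|>1/m$, so $(\mathbf{H_2})$ gives, on all of $\mathbb{R}^d$,
\begin{equation}\label{eq:global}
|b-b_m|\le Cm^{-1},\qquad|D^kb_m|\le C_km^{k-1}\quad(k\ge1).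
\end{equation}
The regularity $\mathcal{C}^{r+\alpha}$ is only local, so we fix $\zeta\in C_c^\infty(B(0,R+3))$ with $\zeta=1$ on $B(0,R+2)$. Let $P_x(y)=\sum_{|p|\le r}\partial^pb(x)(-y)^p/p!$. For $|x|\le R+3$ and $|y|\le1$,
\begin{equation}\label{eq:taylor}
|b(x-y)-P_x(y)|\le C|y|^\beta .
\end{equation}
For $r=0$ this is $(\mathbf{H_2})$. For $r\ge1$ the difference equals $r\sum_{|p|=r}\frac{(-y)^p}{p!}\int_0^1(1-t)^{r-1}[\partial^pb(x-ty)-\partial^pb(x)]\,dt$, and $\partial^pb$ is $\alpha$-H\"older on the compact ball of radius $R+4$. Since $r<N$, the moment conditions give $\int P_x\rho_m=b(x)$ and $\int P_x(\partial^p\bar\rho)_m=0$. Hence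
\begin{gather*}
b_m(x)-b(x)=\int(b(x-y)-P_x(y))\rho_m(y)\,dy,\\
\partial^p(b_{2m}-b_m)(x)=m^{|p|}\int(b(x-y)-P_x(y))(\partial^p\bar\rho)_m(y)\,dy,
\end{gather*}
and \eqref{eq:taylor} with the Leibniz rule yields, on $\mathbb{R}^d$ and for all $m\ge1$,
\begin{equation}\label{eq:local}
|\zeta(b-b_m)|\le Cm^{-\beta},\qquad|D^k(\zeta(b_{2m}-b_m))|\le C_km^{k-\beta}\quad(k\ge0).
\end{equation}

Let $b^\flat=b_{n'}$, $h=b-b^\flat$, and let $X^\flat$ be the solution on $[0,T]$ with drift $b^\flat$ and the same $X_0$ and $B$. By \eqref{eq:global} and Lemma~\ref{lem:path}(b), on every path,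
\begin{equation}\label{eq:close}
\sup_{t\le T}|X_t-X^\flat_t|\le\frac{CT}{n'}\le\frac1n ,
\end{equation}
because $Tn/n'\le n^{-(1-\varepsilon)/H+\varepsilon}\to0$, as $(1-\varepsilon)/H>\frac34>\varepsilon$. This crude bound transfers the bounded density of $X_T$ to $X^\flat_T$ at all scales down to $1/n$.

\subsection{The smoothing estimate}

The next lemma replaces the integration by parts of Section~\ref{sec:A}. Given $\mathcal{G}_\tau$, the law of $X^\flat_T$ weighted by a smooth function of $\xi$ has a density that is smooth at scale $w^H$, and a kernel at scale $1/n$ with $N$ vanishing moments gains $(nw^H)^{-N}$ on it. The conditional density has height $w^{-Hd}$, which is large; this loss is recovered from the fact that the conditional law is concentrated near a random point which, by Lemma~\ref{lem:density}, is close to $x$ only with probability $O(w^{Hd})$.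

\begin{lemma}\label{lem:smooth}
Let $\phi$ be one of the kernels $\psi,\partial_1\psi,\dots,\partial_d\psi$. Let $n^{-1/H}\le w\le T$, $\tau=T-w$, and let $\Theta(\xi)$ be a $\mathcal{G}_\tau$-measurable random function of class $C^N$ in $\xi$ with $|D^k_\xi\Theta|\le\theta$ for $0\le k\le N$, where $\theta$ is deterministic. Then, for every $x\in\mathbb{R}^d$,
\begin{equation}\label{eq:smooth}
\big|\mathbb{E}\big[\phi_n(X^\flat_T-x)\,\Theta(\xi)\big]\big|\le C\theta\,(nw^H)^{-N},
\end{equation}
with $C$ independent of $n$, $w$, $x$ and $\Theta$.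
\end{lemma}

\begin{proof}
Put $v=v_w$, $Y(\xi)=X^\flat_T(\xi)$ and $\Psi=v^{-1}Y$. By \eqref{eq:global} and $n'w^H\le n'T^H=1$, Lemma~\ref{lem:deriv} applies with $m=n'$. Since $\eta_T=v$ is a constant multiple of $w^H$, it gives $|D\Psi-\sigma|\le CT\le1/(2|\sigma^{-1}|)$ and $|D^k\Psi|\le C_k$ for $k\ge1$. By Lemma~\ref{lem:invert}, $\Psi$ is a diffeomorphism of $\mathbb{R}^d$ whose inverse $S$ has bounded derivatives of each order $\ge1$. By \eqref{eq:freeze} and the change of variables $y=Y(\xi)$,
\[
\mathbb{E}\big[\phi_n(X^\flat_T-x)\Theta\mid\mathcal{G}_\tau\big]=\int\phi_n(y-x)\,\hat p(y)\,dy,\quad\hat p(y)=v^{-d}\hat q(y/v),\quad\hat q=\big((\Theta\varphi_d)\circ S\big)\,|\det DS| .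
\]
The determinant never vanishes, so it has constant sign and $|\det DS|$ is smooth with bounded derivatives. The derivatives of $\Theta\varphi_d$ up to order $N$ are at most $C\theta(1+|\xi|)^{-d-1}$, so $|D^N\hat q(z)|\le C\theta(1+|S(z)|)^{-d-1}$. Moreover $|z-\Psi(0)|=|\Psi(S(z))-\Psi(0)|\le C|S(z)|$. Therefore
\[
|D^N\hat p(y)|\le C\theta\,v^{-d-N}\big(1+|y-Y(0)|/v\big)^{-d-1}.
\]
Subtract from $\hat p$ its Taylor polynomial of degree $N-1$ at $x$, which $\phi_n(\cdot-x)$ annihilates. The remainder is at most $C(A/n)^N\sup_{|y-x|\le A/n}|D^N\hat p(y)|$ on the support of $\phi_n(\cdot-x)$, and $\int|\phi_n|=\int|\phi|$. Since $1/n\le w^H\le Cv$, we have $1+|x-Y(0)|/v\le C(1+|y-Y(0)|/v)$ for $|y-x|\le A/n$. Hence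
\begin{equation}\label{eq:cond}
\big|\mathbb{E}\big[\phi_n(X^\flat_T-x)\Theta\mid\mathcal{G}_\tau\big]\big|\le C\theta\,(nw^H)^{-N}\,w^{-Hd}\Big(1+\frac{|Y(0)-x|}{w^H}\Big)^{-d-1}.
\end{equation}
It remains to bound the mean of the last factor by $Cw^{Hd}$. The point $Y(0)$ is not the value of a process whose law we control, so we compare it with $X_T$. For $|\xi|\le1$, Lemma~\ref{lem:deriv} gives $|Y(\xi)-Y(0)|\le Cw^H$, so that $1+|Y(\xi)-x|/w^H\le C(1+|Y(0)-x|/w^H)$. By \eqref{eq:freeze}, restricted to $\{|\xi|\le1\}$,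
\[
\Big(1+\frac{|Y(0)-x|}{w^H}\Big)^{-d-1}\le\frac{C}{\mathbb{P}(|\xi|\le1)}\,\mathbb{E}\Big[\Big(1+\frac{|X^\flat_T-x|}{w^H}\Big)^{-d-1}\,\Big|\,\mathcal{G}_\tau\Big].
\]
By \eqref{eq:close} and $1/n\le w^H$, $1+|X_T-x|/w^H\le2(1+|X^\flat_T-x|/w^H)$. With $X_T\sim\mu$ and Lemma~\ref{lem:density},
\[
\mathbb{E}\Big(1+\frac{|X^\flat_T-x|}{w^H}\Big)^{-d-1}\le2^{d+1}\|f\|_\infty\int\Big(1+\frac{|y-x|}{w^H}\Big)^{-d-1}dy=Cw^{Hd}.
\]
Taking expectations in \eqref{eq:cond} proves \eqref{eq:smooth}.
\end{proof}

\subsection{First-order expansion}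

Let $|x|\le R$. We claim that
\begin{equation}\label{eq:expansion}
\mathbb{E}\,\psi_n(X_T-x)=\mathbb{E}\,\psi_n(X^\flat_T-x)+\int_0^T\mathbb{E}\big[\nabla\psi_n(X^\flat_T-x)\cdot(\zeta h)(X^\flat_t)\big]dt+O(n^{-s}).
\end{equation}
The sharp bound \eqref{eq:local} on $h$ holds only near $B(0,R)$, so we first confine the paths that matter. Let $\Omega_n=\{B^*_T\le\frac14\}$ and $\Omega_n'=\{|X_T-x|\le(A+1)/n\}$. By \eqref{eq:noise}, Markov's inequality and \eqref{eq:scales}, $\mathbb{P}(\Omega_n^c)\le C_q(n')^{-q}\le C_qn^{-3q/4}$ for every $q$. Since $|\psi_n|\le Cn^d$, $|\nabla\psi_n|\le Cn^{d+1}$, $|\zeta h|\le C$ and $T\le1$, the event $\Omega_n^c$ contributes $O(n^{-s})$ to each term of \eqref{eq:expansion}. Outside $\Omega_n'$, \eqref{eq:close} gives $|X^\flat_T-x|>A/n$, so $\psi_n(X_T-x)$, $\psi_n(X^\flat_T-x)$ and $\nabla\psi_n(X^\flat_T-x)$ all vanish.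

On $\Omega_n\cap\Omega_n'$ we have $|X_T|\le R+1$, and Lemma~\ref{lem:path}(a) with $t_0=T$ gives $|X_t-X_T|\le(\frac12+CT)e^{LT}\le\frac34$. By \eqref{eq:close}, $X^\flat_t\in B(0,R+2)$ for all $t\le T$. There $h=\zeta h$, and $|\zeta h|\le C(n')^{-\beta}$ by \eqref{eq:local}. Lemma~\ref{lem:path}(b) gives $|X_T-X^\flat_T|\le CT(n')^{-\beta}$ and $X_T-X^\flat_T=\int_0^T(\zeta h)(X^\flat_t)\,dt+O(T^2(n')^{-\beta})$. By Taylor's formula, on $\Omega_n$,
\begin{gather*}
\psi_n(X_T-x)=\psi_n(X^\flat_T-x)+\nabla\psi_n(X^\flat_T-x)\cdot\int_0^T(\zeta h)(X^\flat_t)\,dt+\mathcal{R}_n,\\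
|\mathcal{R}_n|\le C\,\mathbf{1}_{\Omega_n'}\big(n^{d+1}T^2(n')^{-\beta}+n^{d+2}T^2(n')^{-2\beta}\big).
\end{gather*}
By Lemma~\ref{lem:density}, $\mathbb{P}(\Omega_n')\le Cn^{-d}$. With \eqref{eq:scales},
\[
\mathbb{E}\big[|\mathcal{R}_n|;\Omega_n\big]\le C\big(nT^2(n')^{-\beta}+n^2T^2(n')^{-2\beta}\big)\le C\big(n^{-s}\,n^{-\frac1H+\varepsilon(\frac2H+\beta)}+n^{-s}\,n^{-s+2\varepsilon(\frac1H+\beta)}\big).
\]
The choice \eqref{eq:params} was made so that $\varepsilon(\frac1H+\beta)=\frac1{4H}$. Hence $\varepsilon(\frac2H+\beta)\le\frac1{2H}<\frac1H$ and $2\varepsilon(\frac1H+\beta)=\frac1{2H}<s$, and both terms are $O(n^{-s})$. This proves \eqref{eq:expansion}.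

The first term on the right of \eqref{eq:expansion} is handled by Lemma~\ref{lem:smooth} with $w=T$ and $\Theta=1$: it is at most $C(nT^H)^{-N}\le Cn^{-\varepsilon N}\le Cn^{-s}$.

\subsection{The linear term, frequency by frequency}

The function $h$ contains all frequencies above $n'$, and its size $(n')^{-\beta}$ comes from the lowest ones. The trivial bound for the integral in \eqref{eq:expansion}, $nT(n')^{-\beta}=n^{-s}2^{K(\beta+1/H)}$, therefore loses a power of $n$. We split $h$ into dyadic frequencies $m$ between $n'$ and $n$. A piece of frequency $m$ is larger than the top piece by $(n/m)^\beta$ and acts coherently for the longer time $m^{-1/H}$, but it is smooth at scale $1/m$, and the kernel gains $(n/m)^{-N}$ on it.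

For $0\le l\le K$ let
\[
m_l=2^{-l}n,\qquad w_l=m_l^{-1/H}=2^{l/H}n^{-1/H},
\]
so that $m_K=n'$, $w_0=n^{-1/H}$, $w_K=T$, $m_lw_l^H=1$ and $nw_l^H=2^l$. Put $h_0=\zeta(b-b_n)$ and $h_l=\zeta(b_{2m_l}-b_{m_l})$ for $1\le l\le K$. The sum telescopes: $\zeta h=\sum_{l=0}^Kh_l$. By \eqref{eq:local}, $|h_l|\le Cm_l^{-\beta}$ for all $l\ge0$. Since $\nabla\psi_n=n(\nabla\psi)_n$, we have to bound
\[
I_l(t)=n\sum_{k=1}^d\mathbb{E}\big[(\partial_k\psi)_n(X^\flat_T-x)\,h_l^k(X^\flat_t)\big],\qquad t\in[0,T],
\]
where $h_l^k$ is the $k$-th component. Let $\delta=T-t$. There are three cases.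

\emph{Case $\delta>w_l$.} The time left after $t$ is long enough to smooth by itself. Apply Lemma~\ref{lem:smooth} with $w=\delta\in[n^{-1/H},T]$, $\tau=t$ and $\Theta=h^k_l(X^\flat_t)$, which is $\mathcal{F}_t$-measurable and so constant in $\xi$. This gives $|I_l(t)|\le Cn\,m_l^{-\beta}(n\delta^H)^{-N}$.

\emph{Case $\delta\le w_l$, $l\ge1$.} Now the window $[t,T]$ is too short, so we start earlier and use the smoothness of $h_l$. Apply Lemma~\ref{lem:smooth} with $w=w_l$, $\tau=T-w_l\in[0,t]$ and $\Theta(\xi)=h_l^k(X^\flat_t(\xi))$. By the chain rule, a $\xi$-derivative of $\Theta$ of order at most $N$ is a sum of terms $D^{k'}h^k_l(X^\flat_t)$, $k'\le N$, applied to $k'$ derivatives of $X_t^\flat$ in $\xi$. By \eqref{eq:local} and Lemma~\ref{lem:deriv} (with $m=n'$, as $n'w_l^H\le1$), such a term is at most $Cm_l^{k'-\beta}w_l^{Hk'}=Cm_l^{-\beta}$. So $\theta=Cm_l^{-\beta}$ and $|I_l(t)|\le Cn\,m_l^{-\beta}(nw_l^H)^{-N}$.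

\emph{Case $\delta\le w_0$, $l=0$.} The piece $h_0$ need not be smooth, but no gain is required. By \eqref{eq:close} and Lemma~\ref{lem:density},
\[
|I_0(t)|\le Cn^{d+1}n^{-\beta}\,\mathbb{P}\big(|X^\flat_T-x|\le A/n\big)\le Cn^{d+1-\beta}\,\mathbb{P}(\Omega_n')\le Cn^{1-\beta},
\]
which is the bound of the previous case, since $m_0=n$ and $nw_0^H=1$. This is the resonant term of Section~\ref{sec:model}: size $n^{1-\beta}$ during a time $n^{-1/H}$.

Since $NH>1$, we have $\int_{w_l}^\infty(n\delta^H)^{-N}d\delta=(NH-1)^{-1}w_l(nw_l^H)^{-N}$. Adding the contribution of $\delta\le w_l$,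
\[
\int_0^T|I_l(t)|\,dt\le Cn\,m_l^{-\beta}\,w_l\,(nw_l^H)^{-N}=Cn^{1-\beta-\frac1H}\,2^{l(\beta+\frac1H-N)} .
\]
As $N>\beta+\frac1H$, the sum over $0\le l\le K$ is at most $Cn^{1-\beta-1/H}=Cn^{-s}$. All terms on the right of \eqref{eq:expansion} are thus $O(n^{-s})$ uniformly in $|x|\le R$, and the left side is $\int\psi_n(y-x)\,\mu(dy)$ because $X_T\sim\mu$. This proves Proposition~\ref{prop:scale}, and with it Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{BKPV}
K.~Bertin, N.~Klutchnikoff, F.~Panloup, M.~Varvenne,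
\emph{Adaptive estimation of the stationary density of a stochastic differential equation driven by a fractional Brownian motion},
arXiv:2003.05167 (2020).

\bibitem{Hairer}
M.~Hairer,
\emph{Ergodicity of stochastic differential equations driven by fractional Brownian motion}.

\end{thebibliography}
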